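# Semidualizing modules for which reflexivity is not transitive

## 1. Semidualizing complexes, reflexivity, and the relation $\trianglelefteq$

Throughout, $R$ is a commutative Noetherian ring and $\mathsf D(R)$ is its derived category. Complexes are graded homologically and $\Sigma$ is the shift. For modules $X,Y$ we have $\mathrm H_{-m}(\mathbf R\operatorname{Hom}_R(X,Y))=\operatorname{Ext}_R^m(X,Y)$. A complex is homologically bounded if $\mathrm H_i=0$ for $|i|\gg0$. We also fix a field $k$.

**Definition (homologically finite).** An $R$-complex $X$ is *homologically finite* if $\bigoplus_i\mathrm H_i(X)$ is a finitely generated $R$-module.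

Every finitely generated module is an example. For a non-example, let $A=k[x]/(x^2)$ and resolve $k$ by $\cdots\xrightarrow{x}A\xrightarrow{x}A$. Tensoring with $k$ makes all differentials zero, so $k\otimes^{\mathbf L}_Ak$ has homology $k$ in every degree $i\ge0$. Each homology module is finitely generated, but the total homology is not.

**Definition (semidualizing).** A homologically finite complex $K$ is *semidualizing* if the homothety morphism $R\to\mathbf R\operatorname{Hom}_R(K,K)$ is an isomorphism in $\mathsf D(R)$. In particular, a finitely generated module $C$ is semidualizing if and only if $R\to\operatorname{Hom}_R(C,C)$ is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$.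

The module $R$ is semidualizing. Over $A=k[x]/(x^2)$ the module $k$ is not, since $\operatorname{Hom}_A(k,k)=k\ne A$. The following example is used all through these notes.

**Example 1 (the linear dual).** Let $A$ be a finite-dimensional commutative local $k$-algebra with maximal ideal $\mathfrak m$ and residue field $k$. Put $E_A=\operatorname{Hom}_k(A,k)$ with $(a\varphi)(b)=\varphi(ab)$. For every $A$-module $X$ the map $f\mapsto(x\mapsto f(x)(1))$ is a natural isomorphism
$$\operatorname{Hom}_A(X,E_A)\cong\operatorname{Hom}_k(X,k).\tag{1}$$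
The right side is exact in $X$, so $E_A$ is injective and $\operatorname{Ext}^i_A(E_A,E_A)=0$ for $i>0$. The homothety map $A\to\operatorname{Hom}_A(E_A,E_A)$ is injective: if $\varphi(ab)=0$ for all $\varphi$ and $b$, then $a=0$. By (1) its target has dimension $\dim_kE_A=\dim_kA$, so it is an isomorphism. Hence $E_A$ is semidualizing.

When is $E_A$ free? If it is, its rank is $1$ by dimension, so $\dim_kE_A/\mathfrak mE_A=1$. The dual space of $E_A/\mathfrak mE_A$ consists of the elements of $\operatorname{Hom}_k(E_A,k)=A$ killed by $\mathfrak m$, that is, of $\operatorname{soc}A$. Hence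
$$\dim_kE_A/\mathfrak mE_A=\dim_k\operatorname{soc}A,\qquad\text{and } E_A \text{ is not free if } \dim_k\operatorname{soc}A\ge2.\tag{2}$$
For $A_0=k[x,y]/(x,y)^2$ the socle is $(x,y)$, of dimension $2$, so $A_0$ and $E_{A_0}$ are nonisomorphic semidualizing modules.

**Definition (the sets $\mathfrak S$ and $\mathfrak S_0$).** $\mathfrak S(R)$ is the set of shift-isomorphism classes in $\mathsf D(R)$ of semidualizing complexes, and $[K]$ is the class of $K$. $\mathfrak S_0(R)$ is the set of isomorphism classes of semidualizing modules, identified with its image in $\mathfrak S(R)$.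

For instance $[R]=[\Sigma^5R]$ in $\mathfrak S(R)$, and $[A_0]\ne[E_{A_0}]$ in $\mathfrak S_0(A_0)$.

**Definition (reflexive).** Let $K$ be semidualizing. A homologically finite complex $X$ is *$K$-reflexive* if $\mathbf R\operatorname{Hom}_R(X,K)$ is homologically bounded and the biduality morphism
$$\delta^K_X\colon X\to\mathbf R\operatorname{Hom}_R(\mathbf R\operatorname{Hom}_R(X,K),K)$$
is an isomorphism in $\mathsf D(R)$.

Concretely, replace $K$ by a semi-injective resolution $Q$. Then $\delta$ sends $x$ to the evaluation $\varphi\mapsto\pm\varphi(x)$ in $\operatorname{Hom}(\operatorname{Hom}(X,Q),Q)$, with sign $+$ when $x$ has degree $0$. Equivalently, $\delta^K_X$ is adjoint to the evaluation $X\otimes^{\mathbf L}_R\mathbf R\operatorname{Hom}_R(X,K)\to K$. The condition is insensitive to shifts of $X$ and of $K$. For modules there is an underived test.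

**Lemma 1.** Let $C$ be a semidualizing module and $X$ a finitely generated module. Suppose $\operatorname{Ext}^m_R(X,C)=0$ and $\operatorname{Ext}_R^m(\operatorname{Hom}_R(X,C),C)=0$ for all $m>0$. Then $X$ is $C$-reflexive if and only if the ordinary biduality map $X\to\operatorname{Hom}_R(\operatorname{Hom}_R(X,C),C)$ is an isomorphism.

*Proof.* Let $C\to Q$ be an injective resolution and put $H=\operatorname{Hom}(X,C)$. Since $\operatorname{Ext}^{>0}(X,C)=0$, the map $H\to\operatorname{Hom}(X,Q)$ is a quasi-isomorphism. In particular $\mathbf R\operatorname{Hom}(X,C)$ is homologically bounded. As $Q$ is semi-injective, $\operatorname{Hom}(\operatorname{Hom}(X,Q),Q)\to\operatorname{Hom}(H,Q)$ is a quasi-isomorphism. So is $\operatorname{Hom}(H,C)\to\operatorname{Hom}(H,Q)$, because $\operatorname{Ext}^{>0}(H,C)=0$. The derived biduality map $X\to\operatorname{Hom}(\operatorname{Hom}(X,Q),Q)$ and the ordinary one $X\to\operatorname{Hom}(H,C)$ become the same map $x\mapsto(\varphi\mapsto\varphi(x))$ in $\operatorname{Hom}(H,Q)$. So one is an isomorphism in $\mathsf D(R)$ exactly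 when the other is. $\square$

**Example 2 (two objects that are always reflexive).** Let $C$ be semidualizing. Then $R$ is $C$-reflexive: $\mathbf R\operatorname{Hom}(R,C)=C$ is homologically bounded and $\delta^C_R$ is the homothety morphism of $C$. Also $C$ is $C$-reflexive. Indeed $\mathbf R\operatorname{Hom}(C,C)\simeq R$ via the homothety $\chi$, and the composite of $\delta^C_C$ with $\mathbf R\operatorname{Hom}(\chi,C)$ is the identity $C\to\mathbf R\operatorname{Hom}(R,C)=C$.

**Example 3 (everything is $E_A$-reflexive).** Let $A$ be as in Example 1 and $X$ a finitely generated $A$-module. All Ext modules into $E_A$ vanish in positive degrees. By (1) the ordinary biduality map becomes the map $X\to\operatorname{Hom}_k(\operatorname{Hom}_k(X,k),k)$ of finite-dimensional vector spaces, which is bijective. By Lemma 1, $X$ is $E_A$-reflexive.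

**Example 4 (a failure by unboundedness).** Over $A_0=k[x,y]/(x,y)^2$ the module $E=E_{A_0}$ is not $A_0$-reflexive. By (2), $E$ has two minimal generators, and the kernel of a minimal surjection $A_0^2\to E$ lies in $\mathfrak mA_0^2$, which is killed by $\mathfrak m$. The kernel has dimension $6-3=3$, so it is $k^3$, and $\operatorname{Ext}^{n+1}(E,A_0)\cong\operatorname{Ext}^n(k,A_0)^3$ for $n\ge1$. From $0\to k^2\to A_0\to k\to0$ we get $\operatorname{Ext}^{n+1}(k,A_0)\cong\operatorname{Ext}^n(k,A_0)^2$ for $n\ge1$. Moreover $\operatorname{Ext}^1(k,A_0)$ is the cokernel of $A_0\to\operatorname{Hom}(k^2,A_0)$. The target has dimension $4$, and the image has dimension $3-\dim\operatorname{Hom}(k,A_0)=1$, so $\operatorname{Ext}^1(k,A_0)$ has dimension $3$. So $\operatorname{Ext}^n(E,A_0)\ne0$ for all $n\ge2$, and $\mathbf R\operatorname{Hom}(E,A_0)$ is not homologically bounded.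

**Definition (the relation).** For $[C],[C']\in\mathfrak S(R)$ write $[C]\trianglelefteq[C']$ if $C'$ is $C$-reflexive.

By the examples, $[C]\trianglelefteq[R]$ and $[C]\trianglelefteq[C]$ always hold. Over $A$ as in Example 1, $[E_A]\trianglelefteq[C]$ for every semidualizing module $C$. Over $A_0$ we have $[E_{A_0}]\trianglelefteq[A_0]$ but not $[A_0]\trianglelefteq[E_{A_0}]$. When $R$ is local, $\trianglelefteq$ is antisymmetric: $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C]$ imply $[C]=[C']$. (We shall see a proof on the way to Theorem C.)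

## 2. Transitivity of $\trianglelefteq$: the theorems and the cases where it cannot fail

So $\trianglelefteq$ is reflexive, and antisymmetric over local rings. Is it a partial order there? In other words: if $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C'']$, must $[C]\trianglelefteq[C'']$? The question is posed, as one that has been of interest in the area for some time, in Sean Sather-Wagstaff, "Semidualizing modules and the divisor class group", arXiv:math/0408399 (2004). One can ask it on $\mathfrak S(R)$ and on $\mathfrak S_0(R)$. The answer is no in both cases. Put $[n]=\{1,\dots,n\}$.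

**Theorem A.** $\trianglelefteq$ is not always transitive on $\mathfrak S_0(T)$, hence not on $\mathfrak S(T)$, even for $T$ a finite-dimensional commutative local $k$-algebra. More precisely, over any prescribed field $k$ there are such a $T$ and semidualizing $T$-modules $C,C',C''$ with $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C'']$, but $\operatorname{Ext}^m_T(C'',C)\ne0$ for all $m\ge1$. So $\mathbf R\operatorname{Hom}_T(C'',C)$ is not homologically bounded and $[C]\not\trianglelefteq[C'']$.

**Theorem B.** Let $n\ge1$ and let $\mathcal F$ be any set of nonempty subsets of $[n]$. There are a finite-dimensional commutative local $k$-algebra $T$ and pairwise nonisomorphic semidualizing $T$-modules $C_I$ $(I\subseteq[n],\ I\notin\mathcal F)$ such that for $I,J\notin\mathcal F$: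
$$[C_I]\trianglelefteq[C_J]\iff J\subseteq I\ \text{ and }\ I\setminus J\notin\mathcal F.$$

**Theorem C.** Let $\rho$ be a relation on a finite set $P$. The following are equivalent.

1. $(P,\rho)$ is isomorphic to an induced subrelation of $(\mathfrak S(R),\trianglelefteq)$ for some Noetherian local ring $R$.
2. $(P,\rho)$ is isomorphic to an induced subrelation of $(\mathfrak S_0(T),\trianglelefteq)$ for some finite-dimensional commutative local $k$-algebra $T$.
3. $\rho$ is reflexive and its transitive closure is antisymmetric (there are no nontrivial cycles).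

Let us first see where not to look. Let $R$ be local and $[C]\trianglelefteq[C']\trianglelefteq[C'']$. If two neighbors in the chain coincide, or if $[C]=[C'']$, the conclusion $[C]\trianglelefteq[C'']$ is immediate. If $[C'']=[R]$, it holds by Example 2. If $[C']=[R]$, then $[R]\trianglelefteq[C'']\trianglelefteq[R]$, so $[C'']=[R]$ by antisymmetry. If $[C]=[R]$, then likewise $[C']=[R]$. So a local counterexample needs four distinct classes $[R],[C],[C'],[C'']$. Moreover, over a finite-dimensional algebra $A$ as in Example 1, a counterexample among modules cannot have $C=E_A$, by Example 3. We need rings with several semidualizing modules.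

## 3. Tensor decompositions, and where a proof of transitivity stops

A sensible first attempt is to prove transitivity by computing $\mathbf R\operatorname{Hom}(C'',C)$ from the two given reflexivities. We need the structural fact behind this attempt. It is also used, for good, in Theorems B and C.

Let $(R,\mathfrak m,\kappa)$ be Noetherian local. Let $\mathsf D^f_+(R)$ be the class of complexes $Y$ with every $\mathrm H_i(Y)$ finitely generated and $\mathrm H_i(Y)=0$ for $i\ll0$. Such a $Y$ has a resolution by finitely generated free modules that is bounded below, so the spaces $\mathrm H_i(\kappa\otimes^{\mathbf L}_RY)$ are finite-dimensional and vanish for $i\ll0$.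

**Definition (Poincaré series).** For $Y\in\mathsf D^f_+(R)$ put $P_Y(t)=\sum_i\dim_\kappa\mathrm H_i(\kappa\otimes^{\mathbf L}_RY)\,t^i$, a Laurent series with nonnegative integer coefficients.

For example $P_R=1$, and over $k[x]/(x^2)$ we computed $P_k=1+t+t^2+\cdots$. Two properties are needed.

- If $Y\not\simeq0$, then $P_Y\ne0$. If $i$ is least with $\mathrm H_i(Y)\ne0$, then $\mathrm H_i(\kappa\otimes^{\mathbf L}Y)\cong\kappa\otimes\mathrm H_i(Y)\ne0$ by Nakayama.
- $P_{Y\otimes^{\mathbf L}Y'}=P_YP_{Y'}$, since $\kappa\otimes^{\mathbf L}_R(Y\otimes^{\mathbf L}_RY')\simeq(\kappa\otimes_R^{\mathbf L}Y)\otimes_\kappa(\kappa\otimes_R^{\mathbf L}Y')$.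

**Lemma 2.** Let $R$ be local and let $C,C'$ be semidualizing with $C'$ being $C$-reflexive. Put $X=\mathbf R\operatorname{Hom}_R(C',C)$. Then the evaluation $\varepsilon\colon C'\otimes_R^{\mathbf L}X\to C$ is an isomorphism, so $P_C=P_{C'}P_X$.

*Proof.* **Step 1: $\mathbf R\operatorname{Hom}_R(-,C)$ kills no nonzero $Y\in\mathsf D^f_+(R)$.** This will let us test $\varepsilon$ after dualizing into $C$. First, $\mathbf R\operatorname{Hom}_R(\kappa,C)\not\simeq0$. Since $C$ is semidualizing,
$$\mathbf R\operatorname{Hom}_R(\kappa,R)\simeq\mathbf R\operatorname{Hom}_R(\kappa,\mathbf R\operatorname{Hom}_R(C,C))\simeq\mathbf R\operatorname{Hom}_R(\kappa\otimes_R^{\mathbf L}C,C).$$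
The complex $\kappa\otimes^{\mathbf L}_RC$ comes from $\mathsf D(\kappa)$, so it is a direct sum of shifts of $\kappa$, and the right side is a product of shifts of $\mathbf R\operatorname{Hom}_R(\kappa,C)$. If the latter were $0$, then $\mathbf R\operatorname{Hom}_R(\kappa,R)\simeq0$, contradicting $\operatorname{Ext}_R^{\operatorname{depth}R}(\kappa,R)\ne0$. Now let $0\not\simeq Y\in\mathsf D_+^f(R)$. Then
$$\mathbf R\operatorname{Hom}_R(\kappa,\mathbf R\operatorname{Hom}_R(Y,C))\simeq\mathbf R\operatorname{Hom}_R(\kappa\otimes^{\mathbf L}_RY,C)\simeq\mathbf R\operatorname{Hom}_\kappa(\kappa\otimes^{\mathbf L}_RY,\mathbf R\operatorname{Hom}_R(\kappa,C)).$$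
Since $\kappa\otimes^{\mathbf L}_RY\not\simeq0$, it has a shift of $\kappa$ as a direct summand, so this complex has a shift of $\mathbf R\operatorname{Hom}_R(\kappa,C)\not\simeq0$ as a summand. Hence $\mathbf R\operatorname{Hom}_R(Y,C)\not\simeq0$.

**Step 2: $\mathbf R\operatorname{Hom}_R(\varepsilon,C)$ is an isomorphism.** Consider
$$R\to\mathbf R\operatorname{Hom}(C,C)\xrightarrow{\mathbf R\operatorname{Hom}(\varepsilon,C)}\mathbf R\operatorname{Hom}(C'\otimes^{\mathbf L}X,C)\simeq\mathbf R\operatorname{Hom}(C',\mathbf R\operatorname{Hom}(X,C)).$$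
A morphism from $R$ to a complex $W$ in $\mathsf D(R)$ is determined by the image of $1$ in $\mathrm H_0(W)$, and here $\mathrm H_0(W)=\operatorname{Hom}_{\mathsf D(R)}(C',\mathbf R\operatorname{Hom}(X,C))$. The displayed composite sends $1\mapsto\mathrm{id}_C\mapsto\varepsilon\mapsto\delta$, where $\delta=\delta^C_{C'}$ is the adjoint of $\varepsilon$. The composite
$$R\to\mathbf R\operatorname{Hom}(C',C')\xrightarrow{\mathbf R\operatorname{Hom}(C',\delta)}\mathbf R\operatorname{Hom}(C',\mathbf R\operatorname{Hom}(X,C))$$
sends $1\mapsto\mathrm{id}_{C'}\mapsto\delta$ as well, so the two composites are equal. The second is an isomorphism, since $C'$ is semidualizing and $\delta$ is an isomorphism. In the first, the map $R\to\mathbf R\operatorname{Hom}(C,C)$ is an isomorphism. Hence so is $\mathbf R\operatorname{Hom}(\varepsilon,C)$.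

**Step 3: conclusion.** By Step 2, $\mathbf R\operatorname{Hom}(\operatorname{cone}\varepsilon,C)\simeq0$. The complex $X$ is homologically bounded by reflexivity, and its homology modules are finitely generated because $C$ and $C'$ are homologically finite. So $C'\otimes^{\mathbf L}X$, and with it $\operatorname{cone}\varepsilon$, lies in $\mathsf D^f_+(R)$. By Step 1, $\operatorname{cone}\varepsilon\simeq0$. The formula for $P_C$ is multiplicativity. $\square$

Now try to prove transitivity over a local ring. Let $[C]\trianglelefteq[C']\trianglelefteq[C'']$ and put $X'=\mathbf R\operatorname{Hom}(C',C)$, $X''=\mathbf R\operatorname{Hom}(C'',C')$. By Lemma 2,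
$$C'\simeq C''\otimes^{\mathbf L}X'',\qquad C\simeq C'\otimes^{\mathbf L}X'\simeq C''\otimes^{\mathbf L}X''\otimes^{\mathbf L}X'.$$
So one expects $\mathbf R\operatorname{Hom}(C'',C)$ to be $X''\otimes^{\mathbf L}X'$, via the natural map
$$X''\otimes^{\mathbf L}X'\longrightarrow\mathbf R\operatorname{Hom}(C'',\,C''\otimes^{\mathbf L}X''\otimes^{\mathbf L}X')\simeq\mathbf R\operatorname{Hom}(C'',C).\tag{3}$$
If (3) is an isomorphism, then $\mathbf R\operatorname{Hom}(C'',C)$ is homologically bounded: the left side has no homology in degrees $\ll0$, and the right side has none in degrees $\gg0$. With $X'$ replaced by $R$ the map (3) is an isomorphism. Indeed, the composite $X''\to\mathbf R\operatorname{Hom}(C'',C''\otimes^{\mathbf L}X'')\to\mathbf R\operatorname{Hom}(C'',C')=X''$, whose second map is induced by the evaluation, is the identity, and the evaluation is an isomorphism by Lemma 2. To get from $R$ to $X'$ we would have to move $-\otimes^{\mathbf L}X'$ through $\mathbf R\operatorname{Hom}(C'',-)$. This is legitimate when $C''$ or $X'$ has a finite resolution by finitely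 generated free modules, but we have no such hypothesis. This is where the attempt stops. In the counterexample below it is precisely (3) that fails.

## 4. Tensor powers of an algebra and their Boolean families

Let $\Lambda$ be a finite-dimensional commutative local $k$-algebra with residue field $k$, to be chosen in Section 5, and let $E=\operatorname{Hom}_k(\Lambda,k)$. Put
$$R=\Lambda_1\otimes_k\cdots\otimes_k\Lambda_n,\qquad\Lambda_i=\Lambda .$$
The ideal of $R$ generated by the maximal ideals of the factors is nilpotent with quotient $k$, so $R$ is a finite-dimensional local $k$-algebra with residue field $k$. For $I\subseteq[n]$ let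
$$E_I=N_1\otimes_k\cdots\otimes_kN_n,\qquad N_i=E\text{ if }i\in I,\quad N_i=\Lambda\text{ if }i\notin I .$$
For $n=2$ these are $E_\varnothing=R$, $E_{\{1\}}=E\otimes_k\Lambda$, $E_{\{2\}}=\Lambda\otimes_kE$ and $E_{\{1,2\}}=E\otimes_kE$. If $J\cap K=\varnothing$, then
$$E_J\otimes_RE_K\cong E_{J\cup K},\tag{4}$$
because the tensor product over $R$ is computed factor by factor, and in each factor at most one of the two modules is $E$. For an $R$-module $X$ let
$$\theta^J_X\colon X\to\operatorname{Hom}_R(E_J,E_J\otimes_RX),\qquad x\mapsto(y\mapsto y\otimes x).$$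
This map is natural in $X$ and compatible with direct sums.

**Lemma 3.** If $J\subseteq I$ and $K=I\setminus J$, then $\operatorname{Ext}_R^m(E_J,E_I)=0$ for $m>0$, and $\theta^J_{E_K}\colon E_K\to\operatorname{Hom}_R(E_J,E_I)$ is an isomorphism.

*Proof.* For $i\in J$ let $P_i$ be a resolution of $E$ by finitely generated free $\Lambda$-modules, and for $i\notin J$ let $P_i=\Lambda$. By Künneth over $k$, $\bigotimes_kP_i$ has homology $E_J$, in degree $0$ only, so it is a free resolution of $E_J$ over $R$. Write $E_I=\bigotimes N_i$. The natural map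
$$\bigotimes_k\operatorname{Hom}_\Lambda(P_i,N_i)\to\operatorname{Hom}_R\Big(\bigotimes_kP_i,\bigotimes_kN_i\Big)$$
is an isomorphism: in each degree only finitely many tensor products of finitely generated free modules occur, and for those both sides are direct sums of copies of $\bigotimes N_i$. By Künneth again, $\operatorname{Ext}_R^*(E_J,E_I)$ is the tensor product over $k$ of $\operatorname{Ext}^*_\Lambda(E,E)=\Lambda$ for $i\in J$ (Example 1), of $\operatorname{Hom}_\Lambda(\Lambda,E)=E$ for $i\in K$, and of $\operatorname{Hom}_\Lambda(\Lambda,\Lambda)=\Lambda$ for the other $i$. All of these sit in degree $0$, so the higher Ext modules vanish. In degree $0$ the identification sends $\bigotimes\varphi_i$ to the tensor product map. So $\theta^J_{E_K}$ is the tensor product of the homothety isomorphisms $\Lambda\to\operatorname{Hom}_\Lambda(E,E)$ for $i\in J$ and of the canonical isomorphisms $N_i\to\operatorname{Hom}_\Lambda(\Lambda,N_i)$ for $i\notin J$. $\square$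

So $\mathbf R\operatorname{Hom}_R(E_J,E_I)\simeq E_{I\setminus J}$ when $J\subseteq I$. Section 7, read with $M=0$, will show that then $[E_I]\trianglelefteq[E_J]$. Inclusion is transitive, so these relations produce no failure. Look at the chain $E_{\{1,2,3\}},E_{\{1,2\}},E_{\{1\}}$ for $n=3$. The three relevant $\mathbf R\operatorname{Hom}$ complexes are
$$\mathbf R\operatorname{Hom}(E_{12},E_{123})\simeq E_3,\qquad\mathbf R\operatorname{Hom}(E_1,E_{12})\simeq E_2,\qquad\mathbf R\operatorname{Hom}(E_1,E_{123})\simeq E_{23}.$$
They are different modules, and this is the opening. We pass from $R$ to a larger ring $T=R\oplus M$, where $M$ is an $R$-module. For $C_I=E_I\otimes_RT$, the complex $\mathbf R\operatorname{Hom}_T(C_J,C_I)$ will acquire an extra summand $\mathbf R\operatorname{Hom}_R(E_J,E_I\otimes_RM)$. We want this summand to be harmless when $I\setminus J$ is $\{2\}$ or $\{3\}$, and unbounded when $I\setminus J=\{2,3\}$. Take $M$ to be a syzygy in a doubly infinite exact complex $\Phi$ of free $R$-modules. The computation will show that everything depends on whether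 $E_{I\setminus J}\otimes_R\Phi$ is exact. So we want an exact $\Phi$ such that
$$E_I\otimes_R\Phi\text{ is exact for every }I\text{ except one prescribed nonempty set }S.$$
Build $\Phi$ as a tensor product of complexes over the factors. By Künneth its homology is nonzero only if every factor has nonzero homology. So we need two complexes over $\Lambda$: one that is exact over $\Lambda$ but not after $E\otimes_\Lambda-$, to be used in the positions $i\in S$, and one with the opposite behavior, for $i\notin S$.

## 5. A square-zero matrix that is exact while its transpose is not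

Over $\Lambda$, consider complexes with all terms $\Lambda^e$ and all differentials equal to one $e\times e$ matrix $A$ with $A^2=0$. Put $H(A)=\ker A/\operatorname{im}A$, where $A$ acts on columns in $\Lambda^e$. The $k$-dual of $A\colon E^e\to E^e$ is $A^T\colon\Lambda^e\to\Lambda^e$, because $\operatorname{Hom}_k(E,k)=\Lambda$ and the dual of multiplication by $\lambda$ is multiplication by $\lambda$. Hence the homology of $A$ on $E^e$ is the $k$-dual of $H(A^T)$. Both complexes that we want come from a single matrix $d$ with
$$d^2=0,\qquad H(d)=0,\qquad H(d^T)\ne0,$$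
namely from $d$ and $d^T$. Size $e=1$ is impossible, since then $d^T=d$. We take $e=2$.

Let $\Lambda=k\oplus V\oplus N$ with $V$ spanned by $p,q,r,s,w$ and $N$ by $f_1,f_2,f_3,f_4$ (as bases). Let $\Lambda$ be commutative with unit $1\in k$, with $VN=N^2=0$ and
$$q^2=sw=f_1,\quad r^2=pw=f_2,\quad ps=f_3,\quad p^2=s^2=f_4,\quad qr=-f_4,$$
$$pq=pr=qs=rs=qw=rw=w^2=0 .$$
All fifteen products of pairs of basis elements of $V$ are listed. Products of three elements of $\mathfrak m=V\oplus N$ vanish, so $\Lambda$ is associative. It is a graded local $k$-algebra of dimension $1+5+4=10$ with residue field $k$. Put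
$$d=\begin{pmatrix}p&q\\r&s\end{pmatrix}.$$

**Proposition 4.** We have $d^2=0=(d^T)^2$, $H(d)=0$ and $H(d^T)\neq0$. Moreover $E$ is not free over $\Lambda$.

*Proof.* **Step 1: the squares vanish.** Directly,
$$d^2=\begin{pmatrix}p^2+qr&pq+qs\\rp+sr&rq+s^2\end{pmatrix}=\begin{pmatrix}f_4-f_4&0\\0&-f_4+f_4\end{pmatrix}=0,$$
and $(d^T)^2=(d^2)^T=0$ since $\Lambda$ is commutative.

**Step 2: $H(d)=0$.** The map $d(f,g)=(pf+qg,\,rf+sg)$ raises degree by one, so we work degree by degree. On $k^2$, $d$ sends $(a,b)$ to $(ap+bq,\,ar+bs)$ and is injective. On $V^2$ its values on the basis are as follows.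

| $u$ | $d(u,0)$ | $d(0,u)$ |
|---|---|---|
| $p$ | $(f_4,0)$ | $(0,f_3)$ |
| $q$ | $(0,-f_4)$ | $(f_1,0)$ |
| $r$ | $(0,f_2)$ | $(-f_4,0)$ |
| $s$ | $(f_3,0)$ | $(0,f_4)$ |
| $w$ | $(f_2,0)$ | $(0,f_1)$ |

All of $(f_j,0)$ and $(0,f_j)$ occur up to sign, so $d\colon V^2\to N^2$ is onto, and its kernel has dimension $10-8=2$. The kernel contains the $2$-dimensional space $d(k^2)$ since $d^2=0$, so it equals $d(k^2)$. On $N^2$, $d$ is zero. Hence $\ker d=d(k^2)\oplus N^2$, and this is also $d(k^2)\oplus d(V^2)=\operatorname{im}d$.

**Step 3: $H(d^T)\ne0$.** Here $d^T(f,g)=(pf+rg,\,qf+sg)$, so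
$$d^T(w,-r)=(pw-r^2,\ qw-sr)=(f_2-f_2,\ 0)=0.$$
The degree-one part of $\operatorname{im}d^T$ is $d^T(k^2)$, spanned by $(p,q)$ and $(r,s)$. It does not contain $(w,-r)$.

**Step 4: $E$ is not free.** Since $\mathfrak mN=0$, $\dim_k\operatorname{soc}\Lambda\ge\dim_kN=4$. Apply (2). $\square$

The dimensions $5$ and $4$ are related: exactness of $0\to k^2\to V^2\to N^2\to0$ forces $2-2\dim V+2\dim N=0$, that is, $\dim N=\dim V-1$.

**Definition ($\mathbb Z/2$-graded complex).** A $\mathbb Z/2$-graded complex is a pair of modules $X_0,X_1$ with maps $\partial\colon X_0\to X_1$ and $\partial\colon X_1\to X_0$ whose composites both ways are zero. Its homology is $\mathbb Z/2$-graded.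

For instance $X_0=X_1=k[x]/(x^2)$ with both maps multiplication by $x$ is acyclic. Unrolling such a complex gives a $2$-periodic complex indexed by $\mathbb Z$. For $A\in\{d,d^T\}$ let $\Phi(A)$ be the $\mathbb Z/2$-graded complex with $\Phi_0=\Phi_1=\Lambda^2$ and both differentials $A$. By Proposition 4 and the duality above:

| | $\Lambda\otimes_\Lambda-$ | $E\otimes_\Lambda-$ |
|---|---|---|
| $\Phi(d)$ | acyclic | homology $\ne0$ in both degrees |
| $\Phi(d^T)$ | homology $\ne0$ in both degrees | acyclic |

The two columns are $H(A)$ and the $k$-dual of $H(A^T)$ respectively. We refer to this as table (5).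

## 6. Complexes of free $R$-modules that detect a family of subsets

From now on $\Lambda$, $E$, $d$ are those of Section 5, and $R$, $E_I$ are as in Section 4. For nonempty $S\subseteq[n]$ put
$$\Phi^S=\bigotimes_k\Phi^{(i)},\qquad\Phi^{(i)}=\Phi(d)\text{ if }i\in S,\quad\Phi^{(i)}=\Phi(d^T)\text{ if }i\notin S,$$
where $\Phi^{(i)}$ is a complex over $\Lambda_i$. The tensor product of $\mathbb Z/2$-graded complexes has $(X\otimes Y)_0=X_0\otimes Y_0\oplus X_1\otimes Y_1$, $(X\otimes Y)_1=X_0\otimes Y_1\oplus X_1\otimes Y_0$ and $\partial(x\otimes y)=\partial x\otimes y+(-1)^{|x|}x\otimes\partial y$; the sign makes sense modulo $2$. So $\Phi^S$ is a $\mathbb Z/2$-graded complex of finitely generated free $R$-modules.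

Let $\mathcal F$ be a set of nonempty subsets of $[n]$. Let $\Phi=\bigoplus_{S\in\mathcal F}\Phi^S$, viewed as a $2$-periodic complex $\cdots\to\Phi_1\to\Phi_0\to\Phi_{-1}\to\cdots$, and put
$$M=\operatorname{coker}(\Phi_1\to\Phi_0).$$

**Proposition 5.** If $I\notin\mathcal F$, then $E_I\otimes_R\Phi$ is acyclic. If $I\in\mathcal F$, then $\mathrm H_m(E_I\otimes_R\Phi)\ne0$ for all $m\in\mathbb Z$. In particular $\Phi$ is acyclic and $\Phi_{\ge0}$ is a free resolution of $M$.

*Proof.* **Step 1: Künneth for $\mathbb Z/2$-graded complexes over $k$.** We need that the homology of a tensor product is the tensor product of the homologies. Given such a complex $X$, let $B_i\subseteq Z_i\subseteq X_i$ be the boundaries and cycles, and choose $Z_i=B_i\oplus H_i$, $X_i=Z_i\oplus L_i$. Then $\partial$ is zero on $H$ and maps $L_i$ isomorphically to $B_{i+1}$ (indices modulo $2$). So $X$ is the direct sum of its homology, with zero differential, and of the complex $B\oplus L$. The latter is contractible: take $h$ to be the inverse of $L\to B$ on $B$, and $0$ on $L$; then $\partial h+h\partial=\mathrm{id}$.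 If $X$ is contractible via $h$, then $X\otimes Y$ is contractible via $h\otimes1$, because
$$\partial(hx\otimes y)+(h\otimes1)\partial(x\otimes y)=(\partial h+h\partial)x\otimes y+\big((-1)^{|x|+1}+(-1)^{|x|}\big)hx\otimes\partial y=x\otimes y .$$
The same holds on the other side, since interchanging the two factors with the usual sign is an isomorphism of complexes. So only the tensor product of the homologies survives.

**Step 2: one set $S$.** We have $E_I\otimes_R\Phi^S\cong\bigotimes_k(N_i\otimes_\Lambda\Phi^{(i)})$, with $N_i=E$ or $\Lambda$ according to whether $i\in I$ or not. By Step 1 the homology is nonzero if and only if every factor has nonzero homology. By table (5) this means that $i\in I$ for all $i\in S$ and $i\notin I$ for all $i\notin S$, that is, $I=S$. In that case every factor has nonzero homology in both degrees, so the tensor product does too.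

**Step 3: the family.** Sum over $S\in\mathcal F$. Since $\varnothing\notin\mathcal F$, the complex $\Phi=E_\varnothing\otimes_R\Phi$ is acyclic, and so $\Phi_{\ge0}$ resolves $M$. $\square$

For $n=3$ and $\mathcal F=\{\{2,3\}\}$ we have $\Phi=\Phi(d^T)\otimes_k\Phi(d)\otimes_k\Phi(d)$, and among the eight complexes $E_I\otimes_R\Phi$ only $E_{23}\otimes_R\Phi$ is not exact.

**Lemma 6.** Let $I\notin\mathcal F$.

(a) $\operatorname{Tor}^R_m(E_I,M)=0$ for $m>0$.

(b) If $J\subseteq I$ and $K=I\setminus J$, then $\operatorname{Ext}^m_R(E_J,E_I\otimes_RM)\cong\mathrm H_{-1-m}(E_K\otimes_R\Phi)$ for $m\ge1$.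

(c) If moreover $K\notin\mathcal F$, then $\operatorname{Ext}_R^m(E_J,E_I\otimes_RM)=0$ for $m\ge1$, and $\theta^J_{E_K\otimes M}\colon E_K\otimes_RM\to\operatorname{Hom}_R(E_J,E_I\otimes_RM)$ is an isomorphism.

*Proof.* (a) For $m\ge1$ we have $\operatorname{Tor}_m^R(E_I,M)=\mathrm H_m(E_I\otimes\Phi_{\ge0})=\mathrm H_m(E_I\otimes\Phi)=0$ by Proposition 5.

(b) **Step 1: a coresolution of $E_I\otimes M$.** We have $E_I\otimes M=\operatorname{coker}(E_I\otimes\Phi_1\to E_I\otimes\Phi_0)$. Since $E_I\otimes\Phi$ is exact, $\Phi_0\to\Phi_{-1}$ induces an exact sequence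
$$0\to E_I\otimes M\to E_I\otimes\Phi_{-1}\to E_I\otimes\Phi_{-2}\to\cdots.\tag{6}$$

**Step 2: it computes Ext.** Each $E_I\otimes\Phi_j$ is a finite direct sum of copies of $E_I$, so by Lemma 3 it has no higher $\operatorname{Ext}_R(E_J,-)$. Therefore $\operatorname{Ext}^m_R(E_J,E_I\otimes M)$ is the $m$-th cohomology of the complex with term $\operatorname{Hom}_R(E_J,E_I\otimes\Phi_{-1-m})$ in degree $m\ge0$.

**Step 3: identification.** By (4), $E_I\otimes\Phi_j=E_J\otimes E_K\otimes\Phi_j$. By Lemma 3, $\theta^J_{E_K\otimes\Phi_j}\colon E_K\otimes\Phi_j\to\operatorname{Hom}_R(E_J,E_I\otimes\Phi_j)$ is an isomorphism, and by naturality of $\theta^J$ these isomorphisms commute with the differentials. So the complex of Step 2 is $E_K\otimes\Phi_{-1}\to E_K\otimes\Phi_{-2}\to\cdots$. For $m\ge1$ its cohomology at the term $E_K\otimes\Phi_{-1-m}$ is $\mathrm H_{-1-m}(E_K\otimes\Phi)$.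

(c) The vanishing is (b) together with Proposition 5. For the last claim, exactness of $E_K\otimes\Phi$ gives
$$E_K\otimes M=\ker(E_K\otimes\Phi_{-1}\to E_K\otimes\Phi_{-2}).$$
Applying the left exact functor $\operatorname{Hom}_R(E_J,-)$ to the start of (6) gives
$$\operatorname{Hom}_R(E_J,E_I\otimes M)=\ker\big(\operatorname{Hom}_R(E_J,E_I\otimes\Phi_{-1})\to\operatorname{Hom}_R(E_J,E_I\otimes\Phi_{-2})\big).$$
The isomorphisms $\theta^J_{E_K\otimes\Phi_{-1}}$ and $\theta^J_{E_K\otimes\Phi_{-2}}$ induce an isomorphism between these kernels. By naturality of $\theta^J$ applied to $E_K\otimes M\to E_K\otimes\Phi_{-1}$, the induced map is $\theta^J_{E_K\otimes M}$. $\square$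

## 7. The trivial extension $T=R\ltimes M$ and the modules $C_I$

**Definition (trivial extension).** For an $R$-module $M$, the ring $R\ltimes M$ is $R\oplus M$ with product $(a,x)(b,y)=(ab,\,ay+bx)$.

For example $k\ltimes k\cong k[x]/(x^2)$. Let $T=R\ltimes M$ with $M$ from Section 6. If $a\in R$ is a unit, then $(a,x)$ is a unit with inverse $(a^{-1},-a^{-2}x)$. So $T$ is a finite-dimensional commutative local $k$-algebra with maximal ideal $\mathfrak m_R\oplus M$. There are ring maps $R\to T\to T/M=R$ with composite the identity, and $T\cong R\oplus M$ as an $R$-module. For $I\notin\mathcal F$ put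
$$C_I=E_I\otimes_RT,\qquad C_\varnothing=T,\qquad C_I\cong E_I\oplus(E_I\otimes_RM)\text{ over }R .$$

*Reduction of Ext over $T$ to Ext over $R$.* Lemma 6(a) gives $\operatorname{Tor}_m^R(E_I,T)=0$ for $m>0$, that is,
$$C_I\simeq E_I\otimes^{\mathbf L}_RT\qquad(I\notin\mathcal F).\tag{7}$$
So if $P\to E_J$ is an $R$-free resolution with $J\notin\mathcal F$, then $P\otimes_RT\to C_J$ is a $T$-free resolution. Since $\operatorname{Hom}_T(P\otimes_RT,C_I)=\operatorname{Hom}_R(P,C_I)$, we get, for $I,J\notin\mathcal F$,
$$\operatorname{Ext}_T^m(C_J,C_I)\cong\operatorname{Ext}^m_R(E_J,C_I)\cong\operatorname{Ext}^m_R(E_J,E_I)\oplus\operatorname{Ext}_R^m(E_J,E_I\otimes_RM).\tag{8}$$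

**Proposition 7.** Let $J\subseteq I$ and $K=I\setminus J$, with $I,J,K\notin\mathcal F$. Then $\operatorname{Ext}_T^m(C_J,C_I)=0$ for $m>0$. Moreover $C_I\cong C_J\otimes_TC_K$, and the map
$$\mu\colon C_K\to\operatorname{Hom}_T(C_J,C_J\otimes_TC_K),\qquad x\mapsto(y\mapsto y\otimes x),$$
is an isomorphism.

*Proof.* The vanishing follows from (8), Lemma 3 and Lemma 6(c). Next, $C_J\otimes_TC_K=E_J\otimes_RE_K\otimes_RT\cong E_I\otimes_RT=C_I$ by (4). A $T$-linear map out of $C_J=E_J\otimes_RT$ is the same as an $R$-linear map out of $E_J$, by restriction to the elements $e\otimes1$. Under this identification $\mu(x)$ becomes $e\mapsto e\otimes x$. So $\mu$ becomes $\theta^J_{C_K}=\theta^J_{E_K}\oplus\theta^J_{E_K\otimes M}$, which is an isomorphism by Lemmas 3 and 6(c). $\square$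

**Corollary 8.**

(i) For each $I\notin\mathcal F$, $C_I$ is a semidualizing $T$-module.

(ii) If $J\subseteq I$ and $I,J,I\setminus J\notin\mathcal F$, then $[C_I]\trianglelefteq[C_J]$.

(iii) If $J\subseteq I$, $I,J\notin\mathcal F$ and $I\setminus J\in\mathcal F$, then $\operatorname{Ext}_T^m(C_J,C_I)\ne0$ for all $m\ge1$; so $[C_I]\not\trianglelefteq[C_J]$.

*Proof.* (i) Take $J=I$ and $K=\varnothing\notin\mathcal F$ in Proposition 7. Then $C_K=T$, and $\mu\colon T\to\operatorname{Hom}_T(C_I,C_I)$ is the homothety map. It is an isomorphism and the higher Ext modules vanish.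

(ii) Put $K=I\setminus J$. By Proposition 7, $\operatorname{Ext}_T^{>0}(C_J,C_I)=0$ and $\mu\colon C_K\to\operatorname{Hom}_T(C_J,C_I)$ is an isomorphism. The hypotheses are symmetric in $J$ and $K$, since $K\subseteq I$ and $I\setminus K=J$. So also $\operatorname{Ext}_T^{>0}(C_K,C_I)=0$, and $\mu'\colon C_J\to\operatorname{Hom}_T(C_K,C_I)$, $y\mapsto(x\mapsto y\otimes x)$, is an isomorphism; here $C_I=C_J\otimes_TC_K=C_K\otimes_TC_J$. Thus $\operatorname{Ext}_T^{>0}(\operatorname{Hom}_T(C_J,C_I),C_I)\cong\operatorname{Ext}_T^{>0}(C_K,C_I)=0$. By Lemma 1 it is enough to see that the ordinary biduality map is an isomorphism. Its composite with the isomorphism $\operatorname{Hom}_T(\mu,C_I)$,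
$$C_J\to\operatorname{Hom}_T(\operatorname{Hom}_T(C_J,C_I),C_I)\to\operatorname{Hom}_T(C_K,C_I),$$
sends $y$ to $(\varphi\mapsto\varphi(y))$ and then to $(x\mapsto\mu(x)(y)=y\otimes x)$. This is $\mu'$, an isomorphism. Hence biduality is an isomorphism.

(iii) By (8) and Lemma 6(b), $\operatorname{Ext}_T^m(C_J,C_I)$ has $\mathrm H_{-1-m}(E_{I\setminus J}\otimes_R\Phi)$ as a direct summand, which is nonzero by Proposition 5. So $\mathbf R\operatorname{Hom}_T(C_J,C_I)$ is not homologically bounded. $\square$

## 8. Three subsets of $\{1,2,3\}$: proof of Theorem A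

Take $n=3$, $\mathcal F=\{\{2,3\}\}$ and
$$C=C_{\{1,2,3\}},\qquad C'=C_{\{1,2\}},\qquad C''=C_{\{1\}} .$$
None of the three index sets is in $\mathcal F$, so these are semidualizing $T$-modules by Corollary 8(i). The differences $\{1,2,3\}\setminus\{1,2\}=\{3\}$ and $\{1,2\}\setminus\{1\}=\{2\}$ are not in $\mathcal F$, so Corollary 8(ii) gives $[C]\trianglelefteq[C']$ and $[C']\trianglelefteq[C'']$. But $\{1,2,3\}\setminus\{1\}=\{2,3\}\in\mathcal F$, so by Corollary 8(iii) $\operatorname{Ext}^m_T(C'',C)\ne0$ for all $m\ge1$, and $[C]\not\trianglelefteq[C'']$. This proves Theorem A. $\blacksquare$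

The element $1$ is needed: with $n=2$ and the chain $C_{\{1,2\}},C_{\{1\}},C_\varnothing$, the set $\{1,2\}$ would have to be both in $\mathcal F$ (as a difference) and outside $\mathcal F$ (as an index).

Let us return to the map (3). Here $X'\simeq C_{\{3\}}$ and $X''\simeq C_{\{2\}}$ by Proposition 7. By (7), $X''\otimes^{\mathbf L}_TX'\simeq(E_{2}\otimes^{\mathbf L}_RE_{3})\otimes_R^{\mathbf L}T$, and $E_2\otimes_R^{\mathbf L}E_3\simeq E_{23}$ by resolving $E_2$ in the second factor only. So for $m\ge1$ the homology of $X''\otimes^{\mathbf L}_TX'$ in degree $m$ is $\operatorname{Tor}^R_m(E_{23},M)=\mathrm H_m(E_{23}\otimes_R\Phi)\ne0$, and it vanishes in negative degrees. On the other hand, $\mathbf R\operatorname{Hom}_T(C'',C)$ has nonzero homology in every negative degree and none in positive degrees. So (3) is very far from an isomorphism: its two sides are unbounded in opposite directions.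

## 9. Reflexivity forces inclusion: proof of Theorem B

Use $T$ and the modules $C_I$ of Section 7 for the given $n$ and $\mathcal F$. Corollary 8(ii) is the implication $\Leftarrow$ of Theorem B, and Corollary 8(iii) shows that $[C_I]\trianglelefteq[C_J]$ is impossible when $J\subseteq I$ and $I\setminus J\in\mathcal F$. What is left is the following.

**Proposition 9.** If $I,J\notin\mathcal F$ and $[C_I]\trianglelefteq[C_J]$, then $J\subseteq I$.

*Proof.* Suppose $[C_I]\trianglelefteq[C_J]$ and there is $j\in J\setminus I$.

**Step 1: descend from $T$ to $R$.** Put $Z=\mathbf R\operatorname{Hom}_T(C_J,C_I)$, which is homologically finite. Lemma 2 over $T$ gives $C_I\simeq C_J\otimes^{\mathbf L}_TZ$. Apply $R\otimes^{\mathbf L}_T-$ along $T\to T/M=R$. By (7), $R\otimes^{\mathbf L}_TC_I\simeq R\otimes_T^{\mathbf L}T\otimes_R^{\mathbf L}E_I\simeq E_I$, because $R\to T\to R$ is the identity, and likewise for $J$. Hence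
$$E_I\simeq E_J\otimes^{\mathbf L}_RZ',\qquad Z'=R\otimes_T^{\mathbf L}Z\in\mathsf D^f_+(R).$$

**Step 2: descend from $R$ to the factor $\Lambda_j$.** The ring $R$ is free of finite rank over $\Lambda_j$, and $E_{\{j\}}=E\otimes_{\Lambda_j}R$, so $E_{\{j\}}\otimes_R^{\mathbf L}-\simeq E\otimes_{\Lambda_j}^{\mathbf L}-$. Since $E_{J\setminus\{j\}}$ is $\Lambda_j$-free, $E_{\{j\}}\otimes_R^{\mathbf L}E_{J\setminus\{j\}}\simeq E\otimes_{\Lambda_j}E_{J\setminus\{j\}}=E_J$. Therefore, in $\mathsf D(\Lambda_j)$,
$$E_I\simeq E\otimes_{\Lambda_j}^{\mathbf L}Y,\qquad Y=E_{J\setminus\{j\}}\otimes_R^{\mathbf L}Z'.$$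
Here $Y\in\mathsf D^f_+(\Lambda_j)$, because finitely generated $R$-modules are finitely generated over $\Lambda_j$.

**Step 3: compare Poincaré series over $\Lambda_j=\Lambda$.** Since $j\notin I$, $E_I$ is a nonzero finitely generated free $\Lambda_j$-module, so $P_E^\Lambda(t)P_Y^\Lambda(t)$ is a nonzero constant. Both factors have nonnegative coefficients, and $P^\Lambda_E(0)=\dim_kE/\mathfrak mE\ne0$. Let $P_Y^\Lambda$ have a nonzero coefficient in degree $i$. If $P_E^\Lambda$ had a nonzero coefficient in a degree $m>0$, the product would have nonzero coefficients in the distinct degrees $i$ and $i+m$. So $P_E^\Lambda$ is constant, $\operatorname{Tor}_1^\Lambda(k,E)=0$, and $E$ is free over $\Lambda$. This contradicts Proposition 4. $\square$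

*Proof of Theorem B.* The equivalence is now proved. If $C_I\cong C_J$, then $[C_I]\trianglelefteq[C_J]$ and $[C_J]\trianglelefteq[C_I]$ by reflexivity of $\trianglelefteq$, so $J\subseteq I\subseteq J$ by Proposition 9. Hence the $C_I$ are pairwise nonisomorphic. $\blacksquare$

## 10. Which finite relations occur: proof of Theorem C

(2)$\Rightarrow$(1). $T$ is a Noetherian local ring, and $\mathfrak S_0(T)\subseteq\mathfrak S(T)$ carries the induced relation.

(1)$\Rightarrow$(3). Reflexivity is Example 2. We show that a cycle of $\trianglelefteq$ over a local ring is constant; this gives antisymmetry of the transitive closure. Let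
$$[C_1]\trianglelefteq[C_2]\trianglelefteq\cdots\trianglelefteq[C_m]\trianglelefteq[C_{m+1}]=[C_1],$$
with representatives chosen so that $C_{m+1}=C_1$.

**Step 1: Poincaré series around the cycle.** Put $X_i=\mathbf R\operatorname{Hom}(C_{i+1},C_i)$. Lemma 2 gives $P_{C_i}=P_{C_{i+1}}P_{X_i}$, hence $P_{C_1}=P_{C_1}\prod_iP_{X_i}$. Integral Laurent series form a domain, and $P_{C_1}\neq0$ because $\mathbf R\operatorname{Hom}(C_1,C_1)\simeq R\not\simeq0$. So $\prod_iP_{X_i}=1$. Because all coefficients are nonnegative integers, the set of exponents of the product is the sumset of the sets of exponents of the factors. So each factor has only one exponent, with coefficient $1$, and $P_{X_i}=t^{a_i}$ for some $a_i\in\mathbb Z$.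

**Step 2: if $P_X=t^a$, then $X\simeq\Sigma^aR$.** Let $i$ be least with $\mathrm H_i(X)\ne0$. As $\mathrm H_i(\kappa\otimes^{\mathbf L}X)=\kappa\otimes\mathrm H_i(X)\ne0$, we have $i=a$, and $\mathrm H_a(X)$ is generated by one element. Let $\Sigma^aR\to X$ be a morphism that sends $1$ to a generator of $\mathrm H_a(X)$. After $\kappa\otimes^{\mathbf L}-$, both sides have homology only in degree $a$, one-dimensional there, and the map is onto in degree $a$. So it is an isomorphism. The cone lies in $\mathsf D^f_+(R)$ and has zero Poincaré series, so it vanishes.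

**Step 3: conclusion.** By Lemma 2 and Step 2, $C_i\simeq C_{i+1}\otimes^{\mathbf L}X_i\simeq\Sigma^{a_i}C_{i+1}$. So all $[C_i]$ coincide. (For $m=2$ this is the antisymmetry of $\trianglelefteq$.)

(3)$\Rightarrow$(2). Here we encode $\rho$ in a family $\mathcal F$ and apply Theorem B.

**Step 1: the encoding.** Let $\le$ be the transitive closure of $\rho$. By (3) it is a partial order on $P$. Put $U_x=\{z\in P:x\le z\}$ and $I_x=\{0\}\cup U_x$, subsets of the finite set $\{0\}\sqcup P$, which we identify with some $[n]$. The extra element $0$ is a marker: it lies in every $I_x$ and in no difference $I_x\setminus I_y=U_x\setminus U_y$. Let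
$$\mathcal A=\{\varnothing\}\cup\{I_x:x\in P\}\cup\{I_x\setminus I_y:x\,\rho\,y\},$$
and let $\mathcal F$ be the set of all subsets not in $\mathcal A$. Then $\varnothing\notin\mathcal F$, and no $I_x$ is in $\mathcal F$. Theorem B gives $T$ and semidualizing modules $C_x:=C_{I_x}$. They are pairwise nonisomorphic because the $I_x$ are distinct: $x$ is the least element of $U_x$.

**Step 2: translation.** We have $I_y\subseteq I_x$ if and only if $y\in U_x$, that is, $x\le y$. So Theorem B says
$$[C_x]\trianglelefteq[C_y]\iff x\le y\ \text{ and }\ U_x\setminus U_y\in\mathcal A .$$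

**Step 3: the right side is $x\,\rho\,y$.** If $x\,\rho\,y$, then $x\le y$, and $U_x\setminus U_y=I_x\setminus I_y\in\mathcal A$. Conversely, assume $x\le y$ and $U_x\setminus U_y\in\mathcal A$. If $x=y$, then $x\,\rho\,y$ by reflexivity. Let $x<y$. Then $x\notin U_y$, so $x\in U_x\setminus U_y$ and this set is nonempty. It does not contain $0$, so it is not any $I_z$. Hence
$$U_x\setminus U_y=U_{x'}\setminus U_{y'}\qquad\text{for some }x'\,\rho\,y',$$
and $x'\ne y'$ because the set is nonempty, so $x'<y'$. The least element of the left side is $x$ and that of the right side is $x'$, so $x=x'$. Now $U_y$ and $U_{y'}$ are both subsets of $U_x$ with the same complement in $U_x$, so $U_y=U_{y'}$ and $y=y'$. Thus $x\,\rho\,y$. Hence $x\mapsto[C_x]$ is an isomorphism of $(P,\rho)$ onto an induced subrelation of $(\mathfrak S_0(T),\trianglelefteq)$. $\blacksquare$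

So over local rings the only general laws constraining finite configurations in $(\mathfrak S,\trianglelefteq)$ are reflexivity and absence of cycles. For a concrete instance, let $P=\{1,\dots,m\}$ with $i\,\rho\,j$ if and only if $j\in\{i,i-1\}$. The transitive closure is $i\ge j$, which is antisymmetric. So there is a chain $[C_m]\trianglelefteq[C_{m-1}]\trianglelefteq\cdots\trianglelefteq[C_1]$ of semidualizing modules over an Artinian local ring in which $[C_i]\trianglelefteq[C_j]$ holds only for $j\in\{i,i-1\}$.
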